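\title{A filter space with a continuous weak selection\\ that is not weakly orderable}

\begin{abstract}
A filter space is a Hausdorff space with exactly one non-isolated point $p$. We construct in ZFC a filter space of cardinality $2^{\omega_1}$ that has a continuous weak selection and is not weakly orderable. No such space has cardinality or character at most $\omega_1$, and there is one of cardinality $\mathrm{cof}(\mathrm{NS}_{\omega_1})$. For every infinite cardinal $\tau$ we also construct a filter space with a continuous weak selection that never selects $p$ from a two-point set, such that the space is not the union of at most $\tau$ weakly orderable subspaces containing $p$. Both properties are first translated into the combinatorics of the ideal dual to the filter. The examples are tournaments built from the nonstationary ideal.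
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff. For a space $X$ let $\mathcal{F}_2(X)=\{F\subset X: 1\le |F|\le 2\}$. The \emph{Vietoris topology} on $\mathcal{F}_2(X)$ has as a base the sets
\[
\langle\mathcal{V}\rangle=\Bigl\{S\in\mathcal{F}_2(X): S\subset\bigcup\mathcal{V}\ \text{ and }\ S\cap V\ne\emptyset\ \text{ for each } V\in\mathcal{V}\Bigr\},
\]
where $\mathcal{V}$ runs over the finite families of open subsets of $X$. A \emph{weak selection} is a map $\sigma:\mathcal{F}_2(X)\to X$ with $\sigma(F)\in F$ for all $F$, and it is \emph{continuous} if it is continuous for the Vietoris topology. Thus a weak selection picks a winner from each pair of points, and continuity says that the winner moves little when the pair moves little.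

Linear orders give the basic examples. A space $(X,\mathcal{T})$ is \emph{weakly orderable} if there is a linear order $\preceq$ on $X$ whose order topology is contained in $\mathcal{T}$, that is, all open rays $(\leftarrow,x)=\{y:y\prec x\}$ and $(x,\rightarrow)=\{y:x\prec y\}$ belong to $\mathcal{T}$. For such an order, $\sigma(F)=\min F$ is a continuous weak selection. Indeed, every weak selection is continuous at a singleton $\{x\}$, because it maps $\langle\{W\}\rangle$ into $W$. If $x\prec y$, there are open rays $U\ni x$ and $V\ni y$ with $u\prec v$ for all $u\in U$, $v\in V$: take $(\leftarrow,z)$ and $(z,\rightarrow)$ if $x\prec z\prec y$, and take $(\leftarrow,y)$ and $(x,\rightarrow)$ if there is no such $z$. Then $\min$ maps $\langle\{U\cap W,V\}\rangle$ into $W$ for every open $W\ni x$.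

The relation ``$x$ wins against $y$'' defined by a weak selection need not be transitive, and the converse question asks whether a continuous choice of winners can always be traded for a transitive one. In a discrete space every linear order works, so the first case with any content is that of a single non-isolated point. Let $X$ be an infinite set and $p$ a free filter on $X$, that is, a proper filter with $\bigcap p=\emptyset$. The \emph{filter space} $X_p=X\cup\{p\}$ has all points of $X$ isolated, and the basic neighborhoods of $p$ are the sets $A\cup\{p\}$ with $A\in p$. Every space with exactly one non-isolated point is homeomorphic to a filter space. The following problem comes from the paper of Motooka, Shakhmatov and Yamauchi \cite{MSY}.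

\medskip
\noindent\textbf{Question.} \emph{Is every filter space with a continuous weak selection weakly orderable?}
\medskip

The simplest cases suggest a positive answer. If $X$ is countable, then $X_p$ is always weakly orderable (Example~\ref{ex:countable}). If $X$ is uncountable and $p$ is the filter of cofinite sets, then $X_p$ has neither property (Example~\ref{ex:cofinite}). The two properties agree for all filter spaces of cardinality at most $\omega_1$ (Theorem~\ref{thm:size}). Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
There is a filter space of cardinality $2^{\omega_1}$ that has a continuous weak selection and is not weakly orderable.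
\end{theorem}

Call a filter space a \emph{counterexample} if it has a continuous weak selection and is not weakly orderable. The next theorem bounds the size of counterexamples. In it, $\chi(p,X_p)$ is the least cardinality of a neighborhood base at $p$, $\mathrm{NS}_{\omega_1}$ is the ideal of nonstationary subsets of $\omega_1$, and $\mathrm{cof}(\mathrm{NS}_{\omega_1})\le 2^{\omega_1}$ is the least cardinality of a family $\mathcal{P}\subset\mathrm{NS}_{\omega_1}$ that is \emph{cofinal}, meaning that every nonstationary set is contained in a member of $\mathcal{P}$.

\begin{theorem}\label{thm:size}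
\begin{enumerate}
\item[(i)] If $X_p$ has a continuous weak selection and $|X|\le\omega_1$ or $\chi(p,X_p)\le\omega_1$, then $X_p$ is weakly orderable.
\item[(ii)] There is a counterexample $X_p$ with $\chi(p,X_p)\le|X|=\mathrm{cof}(\mathrm{NS}_{\omega_1})$.
\end{enumerate}
Hence the least cardinality of a counterexample lies in the interval $[\omega_2,\mathrm{cof}(\mathrm{NS}_{\omega_1})]$. If $\mathrm{cof}(\mathrm{NS}_{\omega_1})=\omega_2$, in particular if $2^{\omega_1}=\omega_2$, then this least cardinality is $\omega_2$, and the bound $\omega_1$ in {\rm(i)} is optimal for both cardinality and character.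
\end{theorem}

The space built for Theorem~\ref{thm:main} is the union of two weakly orderable subspaces containing $p$ (Remark~\ref{rem:hyp}), and its selection chooses $p$ from some pairs $\{x,p\}$ and $x$ from others. Neither feature is essential.

\begin{theorem}\label{thm:many}
For every infinite cardinal $\tau$ there is a filter space $X_p$ with a continuous weak selection $\sigma$ satisfying $\sigma(\{x,p\})=x$ for all $x\in X$, such that $X_p$ is not the union of at most $\tau$ weakly orderable subspaces containing $p$.
\end{theorem}

Section~\ref{sec:translate} translates both properties into statements about the ideal $I$ of complements of members of $p$: $X_p$ is weakly orderable if and only if $X$ is covered by two increasing chains in $I$, and a continuous weak selection is a tournament on $X$ in which, for each point, either the set of its winners or the set of its losers lies in $I$. Section~\ref{sec:small} proves Theorem~\ref{thm:size}(i). The counterexamples rest on the fact that a chain has a single cofinality. One builds $X$ from layers, each demanding a chain of its own cofinality, so that two chains do not suffice. Section~\ref{sec:layers} shows on small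 examples why the tournament obstructs this plan and why the nonstationary ideal removes the obstruction. Sections~\ref{sec:example}, \ref{sec:cof} and~\ref{sec:many} prove Theorems~\ref{thm:main}, \ref{thm:size}(ii) and~\ref{thm:many}.

\subsection*{Conventions and background}
We work in ZFC. An ordinal is the set of smaller ordinals, and a cardinal is an initial ordinal. A subset of a limit ordinal $\delta$ is \emph{cofinal} if it is unbounded in $\delta$, and $\mathrm{cf}(\delta)$ is the least cardinality of a cofinal subset; it is a regular cardinal. An infinite cardinal $\lambda$ is \emph{regular} if $\mathrm{cf}(\lambda)=\lambda$; equivalently, a union of fewer than $\lambda$ sets of size less than $\lambda$ has size less than $\lambda$. In a regular cardinal $\lambda$, a subset is cofinal if and only if it has size $\lambda$, and then its order type is $\lambda$. The cardinal $\omega$ and all infinite successor cardinals $\mu^+$ are regular. K\"onig's theorem gives $\mathrm{cf}(2^{\mu})>\mu$ for infinite $\mu$.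

Let $\kappa$ be a regular uncountable cardinal. A set $C\subset\kappa$ is \emph{club} if it is unbounded and contains the supremum of each of its nonempty bounded subsets. The nonzero limit ordinals below $\kappa$ form a club, and so does the range of any strictly increasing sequence $(\delta_i)_{i<\kappa}$ in $\kappa$ with $\delta_i=\sup_{j<i}\delta_j$ at limit $i$. A set is \emph{stationary} if it meets every club and \emph{nonstationary} otherwise; $\mathrm{NS}_\kappa$ is the family of nonstationary subsets of $\kappa$. We use three textbook facts.
\begin{itemize}
\item \emph{Completeness.} $\mathrm{NS}_\kappa$ contains all bounded sets, does not contain $\kappa$, and is closed under subsets and under unions of fewer than $\kappa$ members.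
\item \emph{Fodor's lemma.} If $S\subset\kappa$ is stationary and $f:S\to\kappa$ satisfies $f(\xi)<\xi$ for all nonzero $\xi\in S$, then $f$ is constant on a stationary subset of $S$.
\item \emph{The Ulam--Solovay theorem.} The cardinal $\kappa$ contains $\kappa$ pairwise disjoint stationary sets.
\end{itemize}

\section{Chain sets and tournaments}\label{sec:translate}

Fix a free filter $p$ on $X$ and let $I=\{X\setminus A:A\in p\}$. Then $I$ is an \emph{ideal} on $X$ (a nonempty family closed under subsets and finite unions), it is proper ($X\notin I$), and it contains all finite sets. Conversely, the complements of the members of such an ideal form a free filter. We think of members of $I$ as small sets. The topology is read off from $I$: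
\begin{equation}\label{eq:open}
U\subset X_p \text{ is open if and only if } p\notin U \text{ or } X\setminus U\in I.
\end{equation}

In a weak order on $X_p$, a point $x$ below $p$ has a small set of predecessors, and these sets increase with $x$. This leads to the central definition.

\begin{definition}
A set $A\subset X$ is a \emph{chain set} if $A=\bigcup\mathcal{A}$ for a nonempty family $\mathcal{A}\subset I$ linearly ordered by inclusion. For an infinite regular cardinal $\lambda$, the set $A$ is a \emph{$\lambda$-chain set}, or a \emph{chain set of length $\lambda$}, if $A=\bigcup_{\xi<\lambda}A_\xi$ with $A_\xi\in I$ and $A_\xi\subset A_\eta$ for $\xi\le\eta<\lambda$.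
\end{definition}

\begin{lemma}\label{lem:chain}
Let $\lambda$ range over infinite regular cardinals.
\begin{enumerate}
\item[(a)] Every chain set is a $\lambda$-chain set for some $\lambda$. Every member of $I$ is a $\lambda$-chain set for every $\lambda$.
\item[(b)] Subsets of a $\lambda$-chain set and unions of two $\lambda$-chain sets are $\lambda$-chain sets. A union of countably many members of $I$ is an $\omega$-chain set.
\item[(c)] If $A$ is a $\lambda$-chain set, $S\subset A$ and $|S|<\lambda$, then $S\in I$.
\item[(d)] If $A=\bigcup_{\xi<\lambda}A_\xi$ as in the definition and $C\subset\lambda$ is cofinal, then $A=\bigcup_{\xi\in C}A_\xi$.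
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $A\in I$ use the constant sequence. This covers chains $\mathcal{A}$ with a largest member. If $\mathcal{A}$ has no largest member, choose strictly increasing members of $\mathcal{A}$ by transfinite recursion until no member of $\mathcal{A}$ strictly contains all the chosen ones. This happens at a limit stage $\delta$, every member of $\mathcal{A}$ is then contained in a chosen one, and a cofinal subsequence of length $\mathrm{cf}(\delta)$ has the same union.

(b) For $A'\subset A$ use the sets $A_\xi\cap A'$, and for $A\cup B$ use the sets $A_\xi\cup B_\xi$. For $\bigcup_{n<\omega}S_n$ use the sets $S_0\cup\dots\cup S_n$.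

(c) For $x\in S$ let $r(x)$ be the least $\xi$ with $x\in A_\xi$. Since $\lambda$ is regular and $|S|<\lambda$, some $\eta<\lambda$ bounds all $r(x)$, and $S\subset A_\eta$.

(d) Each $A_\eta$ is contained in $A_\xi$ for any $\xi\in C$ with $\xi\ge\eta$.
\end{proof}

\begin{lemma}\label{lem:order}
The space $X_p$ is weakly orderable if and only if $X$ is the union of two chain sets.
\end{lemma}

\begin{proof}
Let $\preceq$ witness weak orderability, and put $A=\{x:x\prec p\}$ and $B=\{x:p\prec x\}$. For $x\in A$ the ray $(x,\rightarrow)$ is open and contains $p$, so its complement $\{y:y\preceq x\}$ lies in $I$ by \eqref{eq:open}. These complements form a chain with union $A$; if $A=\emptyset$, use the chain $\{\emptyset\}$. The sets $\{y:x\preceq y\}$ with $x\in B$ show in the same way that $B$ is a chain set.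

Conversely, let $X=A\cup B$ with $A=\bigcup_{\xi<\lambda}A_\xi$ and $B=\bigcup_{\eta<\mu}B_\eta$ chain sets. By Lemma~\ref{lem:chain}(b) we may replace $B$ by $B\setminus A$ and assume $A\cap B=\emptyset$. Fix any linear order $<_0$ on $X$. For $x\in A$ let $r(x)$ be the least $\xi$ with $x\in A_\xi$, and for $x,y\in A$ put $y\prec x$ if $r(y)<r(x)$, or $r(y)=r(x)$ and $y<_0x$. For $x\in B$ let $s(x)$ be the least $\eta$ with $x\in B_\eta$, and for $x,y\in B$ put $x\prec y$ if $s(y)<s(x)$, or $s(y)=s(x)$ and $y<_0x$. Finally put $a\prec p\prec b$ and $a\prec b$ for $a\in A$, $b\in B$. We check all rays with \eqref{eq:open}. For $x\in A$, the ray $(\leftarrow,x)$ omits $p$, and the complement of $(x,\rightarrow)$ is contained in $A_{r(x)}\in I$. For $x\in B$, the ray $(x,\rightarrow)$ omits $p$, and the complement of $(\leftarrow,x)$ is contained in $B_{s(x)}\in I$. The rays at $p$ are $A$ and $B$, which omit $p$.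
\end{proof}

\begin{example}\label{ex:countable}
If $X$ is countable, then $X$ is a union of countably many singletons, hence an $\omega$-chain set, and $X_p$ is weakly orderable for every free filter $p$.
\end{example}

A \emph{tournament} on $X$ is an irreflexive relation $\to$ such that for distinct $x,y\in X$ exactly one of $x\to y$, $y\to x$ holds. We read $x\to y$ as ``$x$ beats $y$'' and write
\[
N^-[x]=\{x\}\cup\{w:w\to x\},\qquad N^+[x]=\{x\}\cup\{w:x\to w\}.
\]
A weak selection restricted to pairs from $X$ is a tournament. Continuity matters only at the pairs $\{x,p\}$: if $x$ beats $p$, then $x$ must beat all but a small set of points, and if $x$ loses to $p$, then $x$ must lose to all but a small set of points.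

\begin{lemma}\label{lem:selection}
The space $X_p$ has a continuous weak selection if and only if there are a partition $X=L\cup R$, where one part may be empty, and a tournament on $X$ such that
\begin{equation}\label{eq:small}
N^-[x]\in I\ \text{ for } x\in L\qquad\text{and}\qquad N^+[x]\in I\ \text{ for } x\in R.
\end{equation}
Given such data, there is a continuous weak selection $\sigma$ with $\sigma(\{x,p\})=x$ for $x\in L$ and $\sigma(\{x,p\})=p$ for $x\in R$.
\end{lemma}

\begin{proof}
Suppose the data are given. Put $\sigma(\{x,y\})=x$ if $x\to y$, define $\sigma(\{x,p\})$ as stated, and let $\sigma(\{w\})=w$. As noted in the introduction, $\sigma$ is continuous at singletons. For distinct $x,y\in X$ the pair $\{x,y\}$ is the only member of $\langle\{\{x\},\{y\}\}\rangle$, so it is isolated. It remains to consider $\{x,p\}$. For $A\in p$ with $x\notin A$, the neighborhood $W_A=\langle\{\{x\},A\cup\{p\}\}\rangle$ of $\{x,p\}$ consists of the pairs $\{x,a\}$ with $a\in A\cup\{p\}$. If $x\in L$, take $A=X\setminus N^-[x]\in p$; then $x\to a$ for all $a\in A$, so $\sigma$ is constantly $x$ on $W_A$. If $x\in R$ and $V\in p$ is given, take $A=V\setminus N^+[x]\in p$;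 then $a\to x$ for all $a\in A$, so $\sigma$ maps $W_A$ into $V\cup\{p\}$.

Conversely, let $\sigma$ be a continuous weak selection. Put $x\to y$ if $x\ne y$ and $\sigma(\{x,y\})=x$, and let $L=\{x\in X:\sigma(\{x,p\})=x\}$ and $R=X\setminus L$. Fix $x\in X$. Let $W=\{x\}$ if $x\in L$ and $W=X_p\setminus\{x\}$ if $x\in R$; in both cases $W$ is an open neighborhood of $\sigma(\{x,p\})$. Take a basic neighborhood $\langle\mathcal{V}\rangle$ of $\{x,p\}$ that $\sigma$ maps into $W$. At least one member of $\mathcal{V}$ contains $p$; choose $A\in p$ contained in every member of $\mathcal{V}$ that contains $p$. For $a\in A\setminus\{x\}$ the pair $\{x,a\}$ is contained in $\bigcup\mathcal{V}$, and it meets every $V\in\mathcal{V}$, because $V$ contains $x$ or $p$, and $a\in V$ when $p\in V$. So $\sigma(\{x,a\})\in W$. If $x\in L$ this means $x\to a$, hence $N^-[x]\subset\{x\}\cup(X\setminus A)\in I$. If $x\in R$ this means $a\to x$, hence $N^+[x]\subset\{x\}\cup(X\setminus A)\in I$.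
\end{proof}

Condition \eqref{eq:small} concerns $L$ and $R$ separately: orienting every edge between $L$ and $R$ from $L$ to $R$ only shrinks the sets in \eqref{eq:small}. Reversing all arrows exchanges $N^-$ with $N^+$ and the role of $L$ with that of $R$, so every statement about $L$ has a mirror image about $R$. If the tournament is transitive on $L$, the sets $N^-[x]\cap L$ with $x\in L$ form a chain with union $L$. The question is whether the chains survive without transitivity.

\section{Small filter spaces}\label{sec:small}

A tournament retains one trace of transitivity.

\begin{lemma}\label{lem:absorb}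
Let $\to$ be a tournament on $X$, let $S\subset X$, and let $z\notin\bigcup_{s\in S}N^-[s]$. Then $S\subset N^-[z]$.
\end{lemma}

\begin{proof}
For $s\in S$ we have $z\ne s$ and $z\not\to s$, so $s\to z$.
\end{proof}

Under \eqref{eq:small}, this says that a set $S\subset L$ is small unless the small sets $N^-[s]$, $s\in S$, cover $L$.

\begin{example}\label{ex:cofinite}
Let $X$ be uncountable and let $I$ be the ideal of finite sets. An $\omega$-chain set is countable, and a chain set of uncountable length is finite by Lemma~\ref{lem:chain}(c). So $X_p$ is not weakly orderable. It has no continuous weak selection either. Otherwise, by symmetry, we may assume that $L$ is uncountable. Take a countably infinite $S\subset L$ and a point $z\in L$ outside the countable set $\bigcup_{s\in S}N^-[s]$. Then the finite set $N^-[z]$ contains $S$, which is impossible.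
\end{example}

Iterating Lemma~\ref{lem:absorb} along $\omega_1$ produces chains.

\begin{proof}[Proof of Theorem~\ref{thm:size}(i)]
Take $L$, $R$, $\to$ from Lemma~\ref{lem:selection}. By Lemma~\ref{lem:order} it suffices to show that $L$ and $R$ are chain sets, and by symmetry we treat $L$, which we may assume nonempty.

Either hypothesis gives sets $B_\alpha\in I$ $(\alpha<\omega_1)$ such that each $N^-[x]$ with $x\in L$ is contained in some $B_\alpha$. If $|X|\le\omega_1$, let the $B_\alpha$ list the sets $N^-[x]$, $x\in L$, with repetitions if necessary. If $\chi(p,X_p)\le\omega_1$, let $\{U_\alpha:\alpha<\omega_1\}$ be a base of open neighborhoods of $p$ and put $B_\alpha=X\setminus U_\alpha$; for every $S\in I$ the neighborhood $X_p\setminus S$ contains some $U_\alpha$, so $S\subset B_\alpha$.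

If $L\subset\bigcup_{\beta\le\alpha}B_\beta$ for some $\alpha<\omega_1$, then $L$ is an $\omega$-chain set by Lemma~\ref{lem:chain}(b). Otherwise choose $z_\alpha\in L\setminus\bigcup_{\beta\le\alpha}B_\beta$ for each $\alpha<\omega_1$, and put
\[
L_\alpha=\{x\in L: x\to z_\gamma \text{ for all } \gamma \text{ with } \alpha\le\gamma<\omega_1\}.
\]
The sets $L_\alpha$ increase with $\alpha$, and $L_\alpha\subset N^-[z_\alpha]\in I$. Given $x\in L$, choose $\beta$ with $N^-[x]\subset B_\beta$. For $\gamma\ge\beta$ we have $z_\gamma\notin N^-[x]$, so $x\to z_\gamma$ as in Lemma~\ref{lem:absorb}. Thus $x\in L_\beta$, and $L$ is an $\omega_1$-chain set.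
\end{proof}

The bound $\omega_1$ enters in the first case: a set covered by countably many small sets is a chain set. For a family indexed by $\omega_2$ one would need the same for covers by $\omega_1$ small sets, and this fails even in the presence of a tournament (Remark~\ref{rem:hyp}).

\section{Layers}\label{sec:layers}

To defeat Lemma~\ref{lem:order} we need a reason why two chain sets cannot cover $X$. The length of a chain set supplies one, and the following example shows both the mechanism and the obstacle.

\begin{example}\label{ex:layers}
Let $Y_0,Y_1,Y_2$ be disjoint copies of $\omega,\omega_1,\omega_2$; write $\omega_0=\omega$. Let $X$ be the union of some of these layers, and let $I$ consist of the sets whose trace on each layer is bounded. Each layer $Y_k$ is an $\omega_k$-chain set, by its initial segments. Moreover: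
\begin{equation}\label{eq:force}
\text{if a $\lambda$-chain set $A$ has unbounded trace on $Y_k$, then $\lambda=\omega_k$.}
\end{equation}
Indeed, if $\lambda<\omega_k$ then $A\cap Y_k$ is a union of fewer than $\omega_k$ bounded sets, hence bounded; if $\lambda>\omega_k$ then $A\cap Y_k\in I$ by Lemma~\ref{lem:chain}(c), so it is bounded again.

For $X=Y_0\cup Y_1$, \eqref{eq:force} shows that $X$ is not a chain set, although it is the union of two. For $X=Y_0\cup Y_1\cup Y_2$, suppose $X=A\cup B$ with $A$, $B$ of lengths $\lambda$, $\mu$. On each layer one of $A$, $B$ is unbounded, so $\{\omega,\omega_1,\omega_2\}\subset\{\lambda,\mu\}$, which is absurd. So this space is not weakly orderable.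

It is not a counterexample, because it has no continuous weak selection. Given $L,R,\to$ with \eqref{eq:small}, on each layer one of $L$, $R$ is unbounded, so one side, say $L$, is unbounded on two layers $Y_j$, $Y_k$ with $j<k$. Let $S=L\cap Y_j$. The set $\bigcup_{s\in S}N^-[s]\cap Y_k$ is a union of $\omega_j<\omega_k$ bounded sets, so some $z\in L\cap Y_k$ lies outside it. By Lemma~\ref{lem:absorb}, $S\subset N^-[z]\in I$, although $S$ is unbounded in $Y_j$.
\end{example}

A tournament has two sides and we need three layers, so two layers must share a side, and the ideal has to be enlarged to accommodate the edges between them. Consider a lower layer $K$, a copy of a regular cardinal $\kappa$, and an upper layer $\Theta$, a copy of a larger cardinal, both inside $L$, with each layer oriented by its well-order. The edges between the layers are described by the sets $P_y=\{\alpha\in K:\alpha\to y\}$ for $y\in\Theta$, and \eqref{eq:small} forces into $I$ both the sets $P_y$ and the sets $\{y\in\Theta:\alpha\notin P_y\}$ for $\alpha\in K$. We want $K$ to demand length $\kappa$ and $\Theta$ not to be covered by chain sets of length at most $\kappa$. Two natural attempts fail.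
\begin{itemize}
\item Let $\kappa=\omega$ and $K\notin I$. Every $y$ misses some $\alpha\in K$ in the sense that $\alpha\notin P_y$, so $\Theta$ is covered by the countably many sets $N^-[\alpha]$ and is an $\omega$-chain set. A countable layer cannot lie under another layer.
\item Let every $P_y$ be bounded in $K$. The sets $\{y\in\Theta:P_y\subset\alpha\}\subset N^-[\alpha]$ increase with $\alpha$ and cover $\Theta$, so $\Theta$ is a $\kappa$-chain set.
\end{itemize}
So $\kappa$ must be uncountable and the sets $P_y$ must come from an ideal $\mathcal{J}$ on $\kappa$ that contains unbounded sets. What is required of $\mathcal{J}$? If $I$ is generated by the sets $N^-[x]$, a member of $I$ meets $\Theta$ inside a bounded set together with a set $\{y:F\not\subset P_y\}$, where $F\subset K$ is finite. A chain set of length $\lambda$ thus yields finite sets $F_\xi$ $(\xi<\lambda)$, and a large enough $y$ escapes it as soon as $F_\xi\subset P_y$ for cofinally many $\xi$. We therefore need every sequence of at most $\kappa$ finite sets to have a cofinal subsequence whose union lies in $\mathcal{J}$. We also need $\mathcal{J}$ to be proper and closed under unions of fewer than $\kappa$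 members, so that the argument for \eqref{eq:force} still applies to $K$. The ideal of bounded sets fails the first requirement on the sequence $F_\xi=\{\xi\}$. The nonstationary ideal passes that test, since we may keep the successor ordinals $\xi$ only. It passes in general: Fodor's lemma confines the parts of the $F_\xi$ below $\xi$ to a bounded set, and the parts above $\xi$ can be spaced out so as to leave room for a club.

\begin{lemma}[Thinning]\label{lem:thin}
Let $\kappa$ be a regular uncountable cardinal, let $\lambda\le\kappa$ be an infinite regular cardinal, and let $F_\xi$ $(\xi<\lambda)$ be finite subsets of $\kappa$. Then there is a cofinal set $C\subset\lambda$ with $\bigcup_{\xi\in C}F_\xi\in\mathrm{NS}_\kappa$.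
\end{lemma}

\begin{proof}
If $\lambda<\kappa$, take $C=\lambda$: the union has size at most $\lambda$, so it is bounded. Let $\lambda=\kappa$. For a nonzero limit ordinal $\xi<\kappa$ put $f(\xi)=\max\bigl((F_\xi\cap\xi)\cup\{0\}\bigr)<\xi$. By Fodor's lemma there are a stationary set $S$ and $\gamma<\kappa$ with $f(\xi)=\gamma$ for $\xi\in S$. Thus every element of $F_\xi$, $\xi\in S$, is at most $\gamma$ or at least $\xi$. Define by recursion on $i<\kappa$
\[
\delta_0=\gamma+1,\qquad \xi_i=\min\{\xi\in S:\xi>\delta_i\},\qquad \delta_{i+1}=\max(F_{\xi_i}\cup\{\xi_i\})+1,
\]
and $\delta_i=\sup_{j<i}\delta_j$ for limit $i$. All these ordinals are below $\kappa$, because $S$ is unbounded and $\kappa$ is regular. Since $\delta_i<\xi_i<\delta_{i+1}$, the set $D=\{\delta_j:j<\kappa\}$ is club and $C=\{\xi_i:i<\kappa\}$ is cofinal. Each element of $F_{\xi_i}$ lies in $[0,\gamma]$ or in $[\xi_i,\delta_{i+1})$. The club $D$ avoids both intervals: every $\delta_j$ exceeds $\gamma$, we have $\delta_j\le\delta_i<\xi_i$ for $j\le i$, and $\delta_j\ge\delta_{i+1}$ for $j>i$. Hence $\bigcup_{\xi\in C}F_\xi$ is disjoint from $D$.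
\end{proof}

The lemma uses that the $F_\xi$ are finite and $\kappa$ is uncountable: for the sets $F_\xi=\xi$, which are countable when $\kappa=\omega_1$ and finite when $\kappa=\omega$, every cofinal subsequence has union $\kappa$.

\section{The counterexample}\label{sec:example}

The design is now determined. The side $L$ carries a layer $\omega_1$ with the nonstationary ideal and a long layer above it. The cheapest third layer is $\omega$, and since it cannot lie under another layer it goes alone into $R$. We leave the length of the top layer as a parameter, for use in Section~\ref{sec:cof}.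

\subsection*{Construction}
Let $\theta$ be an infinite cardinal and $\mathcal{P}\subset\mathrm{NS}_{\omega_1}$ a cofinal family with
\begin{equation}\label{eq:param}
\mathrm{cf}(\theta)>\omega_1\qquad\text{and}\qquad|\mathcal{P}|\le\theta.
\end{equation}
Composing a bijection $\theta\to\theta\times\theta$, the first projection and a surjection $\theta\to\mathcal{P}$, we obtain a map $y\mapsto P_y$ from $\theta$ onto $\mathcal{P}$ whose fibers have size $\theta$. A subset of $\theta$ of size $\theta$ is unbounded, so every $P\in\mathcal{P}$ equals $P_y$ for cofinally many $y<\theta$.

Let $X=X_0\cup X_1\cup X_2$, where $X_0,X_1,X_2$ are disjoint copies of $\omega,\omega_1,\theta$. We write $m,n$ for elements of $X_0$, $\alpha,\beta$ for elements of $X_1$, and $y,z$ for elements of $X_2$, and we regard each $P_y$ as a subset of $X_1$. Let $R=X_0$ and $L=X_1\cup X_2$. Define a tournament on $X$ as follows: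
\begin{itemize}
\item $x\to n$ for all $x\in L$ and $n\in R$, and $n\to m$ if $m<n$;
\item $\alpha\to\beta$ if $\alpha<\beta$, and $y\to z$ if $y<z$;
\item $\alpha\to y$ if $\alpha\in P_y$, and $y\to\alpha$ if $\alpha\notin P_y$.
\end{itemize}
Then
\[
N^+[n]=\{m:m\le n\},\quad N^-[\alpha]=\{\beta:\beta\le\alpha\}\cup\{y:\alpha\notin P_y\},\quad N^-[y]=P_y\cup\{z:z\le y\}.
\]
Let $I$ be the ideal generated by these sets, that is, the family of subsets of finite unions of them. It is the smallest ideal satisfying \eqref{eq:small}, and it contains all finite sets because each point lies in its own generator.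

\begin{lemma}\label{lem:traces}
Let $S\in I$. Then $S\cap X_0$ is finite, $S\cap X_1$ is nonstationary, and there are $\gamma<\theta$ and a finite set $F\subset X_1$ with
\begin{equation}\label{eq:top}
S\cap X_2\subset\{y:y<\gamma\}\cup\{y:F\not\subset P_y\}.
\end{equation}
\end{lemma}

\begin{proof}
Choose finite sets $E\subset X_0$, $F\subset X_1$, $G\subset X_2$ such that $S$ is covered by the generators attached to the points of $E\cup F\cup G$. Then $S\cap X_0\subset\bigcup_{n\in E}N^+[n]$ is finite. The set $S\cap X_1$ is covered by finitely many bounded sets and the nonstationary sets $P_y$, $y\in G$. The set $S\cap X_2$ is covered by $\bigcup_{\alpha\in F}\{y:\alpha\notin P_y\}=\{y:F\not\subset P_y\}$ and $\{y:y<\gamma\}$, where $\gamma<\theta$ exceeds all elements of $G$.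
\end{proof}

In particular $X_0\notin I$, so $I$ is proper. Let $p$ be the dual free filter. The two lower layers fix the lengths of the chain sets that cover them.

\begin{lemma}\label{lem:lengths}
Let $A$ be a $\lambda$-chain set.
\begin{enumerate}
\item[(a)] If $A\cap X_0$ is infinite, then $\lambda=\omega$.
\item[(b)] If $A\cap X_1$ is stationary, then $\lambda=\omega_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\lambda>\omega$, the countable set $A\cap X_0$ lies in $I$ by Lemma~\ref{lem:chain}(c), so it is finite by Lemma~\ref{lem:traces}.

(b) If $\lambda=\omega$, then $A\cap X_1$ is a countable union of nonstationary sets by Lemma~\ref{lem:traces}, hence nonstationary. If $\lambda>\omega_1$, then $A\cap X_1\in I$ by Lemma~\ref{lem:chain}(c), and it is nonstationary by Lemma~\ref{lem:traces}.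
\end{proof}

The top layer rejects exactly these lengths.

\begin{lemma}\label{lem:top}
If $A$ and $B$ are chain sets of lengths $\lambda,\mu\le\omega_1$, then $X_2\not\subset A\cup B$.
\end{lemma}

\begin{proof}
Write $A=\bigcup_{\xi<\lambda}A_\xi$ and $B=\bigcup_{\eta<\mu}B_\eta$. By Lemma~\ref{lem:traces} choose $\gamma_\xi,\delta_\eta<\theta$ and finite sets $F_\xi,G_\eta\subset X_1$ with
\[
A_\xi\cap X_2\subset\{y:y<\gamma_\xi\}\cup\{y:F_\xi\not\subset P_y\},\qquad
B_\eta\cap X_2\subset\{y:y<\delta_\eta\}\cup\{y:G_\eta\not\subset P_y\}.
\]
We look for a point $y$ that is above all the bounds and has $P_y$ large enough. Since $\lambda,\mu\le\omega_1<\mathrm{cf}(\theta)$, some $\gamma<\theta$ bounds all $\gamma_\xi$ and all $\delta_\eta$. The union of all $F_\xi$ may well be the whole of $X_1$, and this is where thinning is needed: Lemma~\ref{lem:thin} with $\kappa=\omega_1$ gives cofinal sets $C\subset\lambda$ and $D\subset\mu$ such that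
\[
Q=\bigcup_{\xi\in C}F_\xi\cup\bigcup_{\eta\in D}G_\eta
\]
is nonstationary. Choose $P\in\mathcal{P}$ with $Q\subset P$, and then $y\ge\gamma$ with $P_y=P$. For $\xi\in C$ we have $y\ge\gamma_\xi$ and $F_\xi\subset P_y$, so $y\notin A_\xi$. By Lemma~\ref{lem:chain}(d), $y\notin A$. For $\eta\in D$ we have $y\ge\delta_\eta$ and $G_\eta\subset P_y$, so $y\notin B_\eta$, and $y\notin B$.
\end{proof}

\begin{proposition}\label{prop:theta}
Under \eqref{eq:param}, the space $X_p$ is a counterexample with $\chi(p,X_p)\le|X|=\theta$.
\end{proposition}

\begin{proof}
Condition \eqref{eq:small} holds by the definition of $I$, so $X_p$ has a continuous weak selection by Lemma~\ref{lem:selection}. Suppose that $X_p$ is weakly orderable. By Lemmas~\ref{lem:order} and~\ref{lem:chain}(a), $X=A\cup B$ with $A$, $B$ chain sets of lengths $\lambda$, $\mu$. One of $A\cap X_0$, $B\cap X_0$ is infinite, so $\omega\in\{\lambda,\mu\}$ by Lemma~\ref{lem:lengths}(a). One of $A\cap X_1$, $B\cap X_1$ is stationary, so $\omega_1\in\{\lambda,\mu\}$ by Lemma~\ref{lem:lengths}(b). Thus $\{\lambda,\mu\}=\{\omega,\omega_1\}$, and Lemma~\ref{lem:top} gives a contradiction.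

Since $\theta>\omega_1$, we have $|X|=\theta$. There are at most $\theta$ finite unions of generators of $I$, and their complements in $X_p$ form a neighborhood base at $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\theta=2^{\omega_1}$ and $\mathcal{P}=\mathrm{NS}_{\omega_1}$. Then $|\mathcal{P}|\le\theta$, and $\mathrm{cf}(\theta)>\omega_1$ by K\"onig's theorem. Apply Proposition~\ref{prop:theta}.
\end{proof}

\begin{remark}\label{rem:hyp}
By their initial segments, $X_0$, $X_1$, $X_2$ are chain sets of lengths $\omega$, $\omega_1$, $\mathrm{cf}(\theta)$. This has three consequences. First, every layer is needed: by Lemma~\ref{lem:order}, removing any one of them leaves a weakly orderable subspace, and two such subspaces cover $X_p$. Second, the hypothesis $\mathrm{cf}(\theta)>\omega_1$ is needed: if $\mathrm{cf}(\theta)$ were $\omega$ or $\omega_1$, then $X_2$ would merge with $X_0$ or $X_1$ into one chain set by Lemma~\ref{lem:chain}(b). Third, $L$ is the union of two chain sets but is not a chain set, by Lemma~\ref{lem:lengths}(b) and Lemma~\ref{lem:top} with $A=B$. Yet $L$ is covered by the $\omega_1$ small sets $N^-[\alpha]$, since $P_y\ne X_1$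 for all $y$. This is the failure announced at the end of Section~\ref{sec:small}.
\end{remark}

\section{The cofinality of the nonstationary ideal}\label{sec:cof}

The smallest $\theta$ that could satisfy \eqref{eq:param} is $\mathrm{cof}(\mathrm{NS}_{\omega_1})$, and the only point to check is its cofinality. The tool is a diagonal union, which combines $\omega_1$ nonstationary sets into one at the price of a bounded error in each.

\begin{lemma}\label{lem:cof}
The cardinal $\theta=\mathrm{cof}(\mathrm{NS}_{\omega_1})$ is infinite and $\mathrm{cf}(\theta)>\omega_1$.
\end{lemma}

\begin{proof}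
For $\mathcal{Q}\subset\mathrm{NS}_{\omega_1}$ let $\mathcal{Q}'=\{Q\cup\beta:Q\in\mathcal{Q},\ \beta<\omega_1\}\subset\mathrm{NS}_{\omega_1}$. Fix a cofinal family $\mathcal{P}$ of size $\theta$.

\emph{Step 1. If $\mathcal{P}=\bigcup_{\alpha<\omega_1}\mathcal{P}_\alpha$, then some $\mathcal{P}'_\alpha$ is cofinal.} Otherwise choose for each $\alpha$ a nonstationary set $M_\alpha$ contained in no member of $\mathcal{P}'_\alpha$, and let
\[
M=\{\delta<\omega_1:\delta\in M_\alpha\text{ for some }\alpha<\delta\}.
\]
The set $M$ is nonstationary. If not, Fodor's lemma applied to the map sending $\delta\in M$ to the least $\alpha<\delta$ with $\delta\in M_\alpha$ gives a stationary subset of a single $M_\alpha$. So $M\subset P$ for some $P\in\mathcal{P}$, say $P\in\mathcal{P}_\alpha$. Every $\delta\in M_\alpha$ with $\delta>\alpha$ lies in $M$, so $M_\alpha\subset P\cup(\alpha+1)\in\mathcal{P}'_\alpha$, against the choice of $M_\alpha$.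

\emph{Step 2. For $P\in\mathrm{NS}_{\omega_1}$ the family $\{P\}'$ is not cofinal.} The set $\omega_1\setminus P$ is unbounded; let $(c_\xi)_{\xi<\omega_1}$ be its increasing enumeration. Lemma~\ref{lem:thin} applied to $F_\xi=\{c_\xi\}$ gives a cofinal $C\subset\omega_1$ such that $\{c_\xi:\xi\in C\}$ is nonstationary. This set is unbounded and disjoint from $P$, so it is contained in no $P\cup\beta$.

\emph{Step 3.} If $\theta\le\omega_1$, write $\mathcal{P}$ as a union of $\omega_1$ singletons, with repetitions; Steps 1 and 2 contradict each other. So $\theta>\omega_1$. If $\mathrm{cf}(\theta)\le\omega_1$, write $\mathcal{P}=\bigcup_{\alpha<\omega_1}\mathcal{P}_\alpha$ with $|\mathcal{P}_\alpha|<\theta$. By Step 1 some $\mathcal{P}'_\alpha$ is cofinal, while $|\mathcal{P}'_\alpha|\le\omega_1\cdot|\mathcal{P}_\alpha|<\theta$. This contradicts the minimality of $\theta$.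
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}(ii) and of the final assertions]
By Lemma~\ref{lem:cof}, $\theta=\mathrm{cof}(\mathrm{NS}_{\omega_1})$ and a cofinal family of size $\theta$ satisfy \eqref{eq:param}, and Proposition~\ref{prop:theta} gives (ii). By (i), every counterexample has cardinality and character at least $\omega_2$; with (ii) this gives the interval. If $\theta=\omega_2$, the space in (ii) has cardinality $\omega_2$ and character $\omega_2$, so neither bound in (i) can be raised. Finally, $\omega_1<\theta\le2^{\omega_1}$, so $2^{\omega_1}=\omega_2$ implies $\theta=\omega_2$.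
\end{proof}

\section{Many layers on one side}\label{sec:many}

For Theorem~\ref{thm:many} we stack $\tau^+$ layers, all inside $L$, each demanding its own length. We first restate the goal in terms of chain sets.

\begin{lemma}\label{lem:subspace}
If $A\subset X$ and the subspace $A\cup\{p\}$ of $X_p$ is weakly orderable, then $A$ is the union of two chain sets.
\end{lemma}

\begin{proof}
If $A\in I$, then $A$ is itself a chain set. Otherwise $A$ is infinite and $I_A=\{S\in I:S\subset A\}$ is a proper ideal on $A$ containing all finite subsets of $A$. By \eqref{eq:open}, the subspace $A\cup\{p\}$ is the filter space of the filter dual to $I_A$. Lemma~\ref{lem:order} writes $A$ as the union of two chain sets for $I_A$, and these are chain sets for $I$.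
\end{proof}

Since $2\cdot\tau=\tau$, it is enough to build a space with $R=\emptyset$ in which $X$ is not the union of at most $\tau$ chain sets. The construction of Section~\ref{sec:example} changes in two ways. Every layer now lies under later layers, so small sets may have any nonstationary trace on it. The escaping point $y$ must avoid such a trace, so each set $P$ has to be repeated on a stationary set of $y$ and not only on a cofinal one. Also, a chain may be longer than some of the lower layers and shorter than others, and thinning must handle all lower layers at once.

\subsection*{Construction}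
Let $\nu=\tau^+$. Define successor cardinals $\kappa_i$ $(i<\nu)$ by $\kappa_0=\nu^+$ and $\kappa_i=(2^{\rho_i})^+$ for $i>0$, where $\rho_i=\sup_{j<i}\kappa_j$. They are regular, uncountable and strictly increasing, and all exceed $\nu$. Let $X$ be the disjoint union of copies $X_i$ of $\kappa_i$ $(i<\nu)$, and let $X_{<i}=\bigcup_{j<i}X_j$. The words bounded, stationary and nonstationary, applied to a subset of $X_i$, refer to $\kappa_i$. Let
\[
\mathcal{P}_i=\{P\subset X_{<i}: P\cap X_j \text{ is nonstationary for every } j<i\}.
\]
Because $\tau<\kappa_j$ for all $j$, each $\mathcal{P}_i$ is closed under unions of at most $\tau$ members. We have $\mathcal{P}_0=\{\emptyset\}$, and for $0<i<\nu$ we have $|X_{<i}|\le|i|\cdot\rho_i=\rho_i$, so $|\mathcal{P}_i|\le2^{\rho_i}<\kappa_i$. By the Ulam--Solovay theorem there are pairwise disjoint stationary subsets of $X_i$ indexed by $\mathcal{P}_i$. Adding the remaining points to one of them, we obtain a partition of $X_i$ into stationary sets $S^i_P$ $(P\in\mathcal{P}_i)$. For $y\in S^i_P$ put $P_y=P$.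

Define a tournament on $X$. Inside $X_i$ let $x\to y$ if $x<y$. For $w\in X_j$ and $y\in X_i$ with $j<i$, let $w\to y$ if $w\in P_y$ and $y\to w$ otherwise. For $x\in X_k$ this gives
\[
N^-[x]\cap X_i=
\begin{cases}
\{y\in X_i:y\le x\}, & k=i,\\
P_x\cap X_i, & k>i,\\
\{y\in X_i:x\notin P_y\}, & k<i.
\end{cases}
\]
Let $I$ be the ideal generated by the sets $N^-[x]$, $x\in X$. It contains all finite sets. For every $S\in I$ and $i<\nu$ there are a nonstationary set $M\subset X_i$ and a finite set $F\subset X_{<i}$ with
\begin{equation}\label{eq:trace}
S\cap X_i\subset M\cup\{y\in X_i:F\not\subset P_y\}.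
\end{equation}
To see this, cover $S$ by the sets $N^-[x]$ with $x$ in a finite set $E$, let $F=E\cap X_{<i}$, and let $M$ be the union of the traces $N^-[x]\cap X_i$ with $x\in E\setminus F$, which are nonstationary by the first two cases above. For $i=0$ we have $F=\emptyset$, so $S\cap X_0$ is nonstationary. Hence $I$ is proper, and its dual filter $p$ is free.

\begin{lemma}[Thinning in several layers]\label{lem:thinmany}
Let $\lambda$ be an infinite regular cardinal, let $i<\nu$, and let $F_\xi$ $(\xi<\lambda)$ be finite subsets of $X_{<i}$. Then there is a cofinal set $C\subset\lambda$ with $\bigcup_{\xi\in C}F_\xi\in\mathcal{P}_i$.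
\end{lemma}

\begin{proof}
We treat the layers shorter than $\lambda$ by the pigeonhole principle, the layer of length $\lambda$ (if there is one) by Lemma~\ref{lem:thin}, and the longer layers by counting.

Let $H=\bigcup\{X_j:j<i,\ \kappa_j<\lambda\}$. We claim that $H$ has fewer than $\lambda$ finite subsets. If $H=\emptyset$ it has one. Otherwise $\lambda>\kappa_0>\nu>|i|$, so $H$ is a union of fewer than $\lambda$ sets of size less than $\lambda$; by regularity $|H|<\lambda$, and the infinite set $H$ has $|H|$ finite subsets. By regularity again, the map $\xi\mapsto F_\xi\cap H$ is constant on a set $C'\subset\lambda$ of size $\lambda$, which is cofinal and has order type $\lambda$.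

If $\lambda=\kappa_j$ for some $j<i$, this $j$ is unique. Apply Lemma~\ref{lem:thin} to the sets $F_\xi\cap X_j$, $\xi\in C'$, indexed by the increasing enumeration of $C'$. This gives $C\subset C'$ cofinal in $\lambda$ with $\bigcup_{\xi\in C}F_\xi\cap X_j$ nonstationary. If there is no such $j$, let $C=C'$.

Let $k<i$ and consider the trace of $\bigcup_{\xi\in C}F_\xi$ on $X_k$. If $\kappa_k<\lambda$, it is finite by the choice of $C'$. If $\kappa_k=\lambda$, it is nonstationary by the choice of $C$. If $\kappa_k>\lambda$, it has size at most $\lambda$, so it is bounded.
\end{proof}

The condition $\kappa_0>\nu$ served to keep the number of short layers below $\lambda$. The next lemma combines the roles of Lemmas~\ref{lem:lengths} and~\ref{lem:top}.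

\begin{lemma}\label{lem:demand}
Let $i<\nu$ and $|T|\le\tau$, and for $t\in T$ let $A_t$ be a $\lambda_t$-chain set. If $X_i\subset\bigcup_{t\in T}A_t$, then $\lambda_t=\kappa_i$ for some $t\in T$.
\end{lemma}

\begin{proof}
Suppose $\lambda_t\ne\kappa_i$ for all $t$. If $\lambda_t>\kappa_i$, then $A_t\cap X_i\in I$ by Lemma~\ref{lem:chain}(c), and we replace $A_t$ by $A_t\cap X_i$, viewed as an $\omega$-chain set; the sets still cover $X_i$. So we may assume $\lambda_t<\kappa_i$ for all $t$. Write $A_t=\bigcup_{\xi<\lambda_t}A_{t,\xi}$, and use \eqref{eq:trace} to choose nonstationary $M_{t,\xi}\subset X_i$ and finite $F_{t,\xi}\subset X_{<i}$ with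
\[
A_{t,\xi}\cap X_i\subset M_{t,\xi}\cup\{y\in X_i:F_{t,\xi}\not\subset P_y\}.
\]
For each $t$ the set $M_t=\bigcup_{\xi<\lambda_t}M_{t,\xi}$ is nonstationary because $\lambda_t<\kappa_i$, and $M=\bigcup_{t\in T}M_t$ is nonstationary because $|T|\le\tau<\kappa_i$. By Lemma~\ref{lem:thinmany} choose cofinal sets $C_t\subset\lambda_t$ with $\bigcup_{\xi\in C_t}F_{t,\xi}\in\mathcal{P}_i$. Then $P=\bigcup_{t\in T}\bigcup_{\xi\in C_t}F_{t,\xi}$ is a union of at most $\tau$ members of $\mathcal{P}_i$, so $P\in\mathcal{P}_i$. Since $S^i_P$ is stationary and $M$ is not, there is $y\in S^i_P\setminus M$. For $t\in T$ and $\xi\in C_t$ we have $y\notin M_{t,\xi}$ and $F_{t,\xi}\subset P=P_y$, so $y\notin A_{t,\xi}$. By Lemma~\ref{lem:chain}(d), $y\notin A_t$ for every $t\in T$, although $y\in X_i$.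
\end{proof}

\begin{proposition}\label{prop:many}
The set $X$ is not the union of at most $\tau$ chain sets.
\end{proposition}

\begin{proof}
Suppose $X=\bigcup_{t\in T}A_t$ with $|T|\le\tau$, and fix for each $t$ a length $\lambda_t$ of $A_t$. By Lemma~\ref{lem:demand}, for each $i<\nu$ there is $t(i)\in T$ with $\lambda_{t(i)}=\kappa_i$. The $\kappa_i$ are distinct, so $i\mapsto t(i)$ is an injection of $\tau^+$ into $T$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Condition \eqref{eq:small} holds with $L=X$ and $R=\emptyset$, so Lemma~\ref{lem:selection} gives a continuous weak selection $\sigma$ with $\sigma(\{x,p\})=x$ for all $x\in X$. If $X_p$ were the union of at most $\tau$ weakly orderable subspaces containing $p$, then by Lemma~\ref{lem:subspace} the set $X$ would be the union of at most $2\cdot\tau=\tau$ chain sets, contrary to Proposition~\ref{prop:many}.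
\end{proof}

\begin{thebibliography}{9}

\bibitem{MSY}
Koichi Motooka, Dmitri Shakhmatov, Takamitsu Yamauchi,
\emph{The existence of continuous weak selections and orderability-type properties in products and filter spaces},
arXiv:1608.07144 (2016).

\end{thebibliography}
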